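\title{Perfect matchings whose pairwise unions contain a 4-cycle}

\begin{abstract}
Two perfect matchings of $K_{2n}$ are $C_4$-creating if their union contains a cycle of length $4$. We prove K\"orner's conjecture that a family of pairwise $C_4$-creating perfect matchings has at most $C^n$ members. A short rank argument gives the bound $4^{n-1}$, and an argument with orthogonal vectors improves it to $(1+\sqrt2)^n$. The same methods show that at most $2^{n-1}$ permutations of $[n]$ can be pairwise reversing, and that for every $l\ge 2$ at most $\frac12\binom{2n}{n}$ perfect matchings of $K_{2n}$ can be pairwise $C_{2l}$-creating.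
\end{abstract}

\section{Introduction}

Let $n\ge1$, write $[n]=\{1,\dots,n\}$, and let $K_{2n}$ be the complete graph on the vertex set $[2n]$. For $l\ge 2$, two graphs on the same vertex set are \emph{$C_{2l}$-creating} if the union of their edge sets contains a cycle of length $2l$ as a (not necessarily induced) subgraph. Let $M_{2n}(C_{2l})$ be the largest size of a family of perfect matchings of $K_{2n}$ in which every two distinct members are $C_{2l}$-creating. For example, $M_2(C_4)=1$, and $M_4(C_4)=3$ because any two of the three perfect matchings of $K_4$ together form a $4$-cycle. How fast does $M_{2n}(C_4)$ grow?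

There are $(2n-1)!!=1\cdot3\cdots(2n-1)=n^{n+o(n)}$ perfect matchings in all. The union of two of them consists of common edges and alternating even cycles, and it is instructive to compare the $4$-cycle with the common edge, the degenerate case $l=1$. Fix a matching $m$ and choose $m'$ uniformly at random, with $n\ge2$. Each edge of $m$ lies in $m'$ with probability $1/(2n-1)$, so the expected number of common edges is $n/(2n-1)$. Each pair of edges of $m$ is completed to a $4$-cycle by $m'$ with probability $2/((2n-1)(2n-3))$, so the expected number of $4$-cycles is $n(n-1)/((2n-1)(2n-3))$. These tend to $1/2$ and $1/4$: for a single pair of matchings the two structures look alike. For families they do not. All $(2n-3)!!$ matchings through a fixed edge pairwise share an edge, and $(2n-3)!!\ge (n-1)!$ is superexponential. The analogous construction for $4$-cycles collapses: if all pairs are to form a $4$-cycle on the same four vertices, the family has at most three members. One can repeat this on disjoint blocks of four vertices, which gives $3^{\lfloor n/2\rfloor}$ matchings, and this suggests that the truth is exponential.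

\medskip
\noindent\textbf{Conjecture} (K\"orner; see \cite{HS})\textbf{.} \emph{There is a constant $C>0$ such that $M_{2n}(C_4)\le C^n$ for all $n$.}
\medskip

The best known upper bound quoted in \cite{HS} is $M_{2n}(C_4)\le n^{\frac12n+o(n)}$, due to Cibulka; this is about the square root of the number of all perfect matchings. The conjecture has a second form. Two permutations of $[n]$, written as vectors of length $n$, are \emph{reversing} if there are two coordinates that contain the same two elements in both vectors, but in reversed order. Let $RP(n)$ be the largest number of pairwise reversing permutations of $[n]$. It is stated in \cite{HS} that the conjecture is equivalent to the bound $RP(n)\le C^n$ for some constant $C>0$. We prove both forms directly.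

\begin{theorem}\label{thm:four}
For all $n\ge1$ we have $M_{2n}(C_4)\le 4^{n-1}$.
\end{theorem}

So the conjecture holds with $C=4$. The proof extends to all even cycles.

\begin{theorem}\label{thm:all}
Let $d\ge2$. If $F$ is a family of perfect matchings of $K_{2n}$ such that the union of any two distinct members contains a cycle of length $2l$ for some odd multiple $l$ of $d$, where $l$ may depend on the pair, then $|F|\le\frac12\binom{2n}{n}$. In particular, for every $l\ge2$,
\[
2^{\lfloor n/l\rfloor}\le M_{2n}(C_{2l})\le\frac12\binom{2n}{n}<4^n .
\]
\end{theorem}

Thus the growth is exponential for every fixed $l\ge2$ and superexponential for $l=1$. Since $\frac12\binom{2n}{n}=\binom{2n-1}{n}\le 4^{n-1}$, Theorem~\ref{thm:all} contains Theorem~\ref{thm:four}; we state the latter separately because its proof is the shortest route to the conjecture.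

Permutations $\pi,\sigma$ are reversing exactly when $\pi(i)=\sigma(j)$ and $\pi(j)=\sigma(i)$ for some $i\ne j$, that is, when $\sigma^{-1}\pi$ has a cycle of length $2$. The next theorem allows any even length.

\begin{theorem}\label{thm:perm}
Let $F\subseteq S_n$ be such that for all distinct $\pi,\sigma\in F$ the permutation $\sigma^{-1}\pi$ has a cycle of even length.
\begin{itemize}
\item[(a)] $|F|\le 2^{n-1}$. In particular, $RP(n)\le 2^{n-1}$.
\item[(b)] The value $2^{n-1}$ is attained by some such $F$ if and only if $n$ is a power of $2$.
\item[(c)] Any family of perfect matchings of $K_{2n}$ in which every two distinct members have a cycle of length divisible by $4$ in their union has size at most $\frac12\binom{2n}{n}$.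
\end{itemize}
\end{theorem}

For a single cycle length divisible by $4$ the base of the exponential drops below $3$.

\begin{theorem}\label{thm:sharp}
Let $l\ge2$ be even and $y=2^{-1/l}$. Then
\[
M_{2n}(C_{2l})\le\frac{(1+2y)^n}{1+\frac{2n}{2n-1}\,y}.
\]
In particular,
\[
M_{2n}(C_4)\le\frac{(1+\sqrt2)^n}{1+\frac{\sqrt2\,n}{2n-1}}<(1+\sqrt2)^n,
\]
with equality in the first inequality for $n=1$ and $n=2$.
\end{theorem}

\begin{corollary}\label{cor:limit}
We have $M_{2n}(C_4)\ge3^{\lfloor n/2\rfloor}$. The limit $\lim_{n\to\infty}M_{2n}(C_4)^{1/n}$ exists, and
\[
\sqrt3\le\lim_{n\to\infty}M_{2n}(C_4)^{1/n}\le1+\sqrt2 .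
\]
\end{corollary}

All upper bounds come from one idea. We attach a vector to each matching so that the pairing of the vectors of $m$ and $m'$ is a product, over the components of $m\cup m'$, of factors that depend only on the size of the component. If the factor vanishes for a cycle of the required length and does not vanish for a single edge, then a family with the required property has a nonsingular diagonal matrix of pairings. In Section~\ref{sec:rank} the factors come from a root of unity, and the family is bounded by a dimension. In Sections~\ref{sec:perm} and~\ref{sec:weighted} they come from signs of permutations; the pairing is then a Euclidean inner product, and Bessel's inequality gives more than a dimension count.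

\section{The union of two perfect matchings}\label{sec:union}

We regard a perfect matching $m$ also as the map that sends a vertex $v$ to its partner $m(v)$; thus $m(m(v))=v$. A set $S\subseteq[2n]$ is \emph{$m$-closed} if $m(S)=S$, that is, if $S$ is the vertex set of a set of edges of $m$. The empty set is $m$-closed.

\begin{lemma}\label{lem:comp}
Let $m,m'$ be perfect matchings of $K_{2n}$, not necessarily distinct.
\begin{itemize}
\item[(i)] Every component of $m\cup m'$ has an even number $2l$ of vertices; we call $l$ its \emph{half-size}. If $l=1$ it is a common edge of $m$ and $m'$, and if $l\ge2$ it is a cycle of length $2l$ whose edges alternate between $m$ and $m'$. For $l\ge2$, the union contains a $C_{2l}$ if and only if some component has half-size $l$.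
\item[(ii)] A set $S$ is both $m$-closed and $m'$-closed if and only if it is a union of vertex sets of components of $m\cup m'$.
\item[(iii)] The vertex set of a component of half-size $l$ has exactly two ordered partitions $(A,B)$ such that every edge of the component joins $A$ to $B$. For each of them $|A|=|B|=l$, and $v\mapsto m'(m(v))$ is a single cycle of length $l$ on $A$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The neighbors of $v$ in $m\cup m'$ are $m(v)$ and $m'(v)$. If both equal $u$, then $m(u)=m'(u)=v$, and the edge $uv$ is a component. In any other component every vertex has degree $2$ and lies on one edge of each matching, so the component is a cycle whose edges alternate, and its length is even and hence at least $4$. In a graph of maximum degree $2$ no edge leaves a cycle, so every cycle of $m\cup m'$ is a whole component.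

(ii) The set $S$ is closed under both maps exactly when no edge of $m\cup m'$ leaves $S$.

(iii) By (i) we can name the vertices $v_0,\dots,v_{2l-1}$, with indices modulo $2l$, so that $m(v_{2j})=v_{2j+1}$ and $m'(v_{2j+1})=v_{2j+2}$; this includes $l=1$. Consecutive vertices must lie on opposite sides, so $A$ is the set of vertices of even index or the set of vertices of odd index. On the first set the map is $v_{2j}\mapsto v_{2j+2}$, and on the second it is $v_{2j+1}\mapsto m'(v_{2j})=v_{2j-1}$.
\end{proof}

When $m=m'$ there are $n$ components, all of half-size $1$. Sums over unions of components will be evaluated with the identity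
\begin{equation}\label{eq:prod}
\sum_{J\subseteq[r]}\ \prod_{j\in J}w_j=\prod_{j=1}^r(1+w_j).
\end{equation}

The lower bounds come from a product construction.

\begin{lemma}\label{lem:product}
For $a,b\ge1$ and $l\ge2$ we have $M_{2(a+b)}(C_{2l})\ge M_{2a}(C_{2l})\,M_{2b}(C_{2l})$. Consequently $M_{2n}(C_{2l})\ge2^{\lfloor n/l\rfloor}$ and $M_{2n}(C_4)\ge3^{\lfloor n/2\rfloor}$.
\end{lemma}

\begin{proof}
Split the $2(a+b)$ vertices into blocks of sizes $2a$ and $2b$, take optimal families $F_1,F_2$ on the blocks, and form all matchings $m_1\cup m_2$ with $m_1\in F_1$, $m_2\in F_2$. Two distinct ones differ on some block, and there their union contains a $C_{2l}$. For the consequences, split off $\lfloor n/l\rfloor$ blocks of $2l$ vertices. On such a block the two perfect matchings of a fixed cycle of length $2l$ show that $M_{2l}(C_{2l})\ge2$, and for $l=2$ we have $M_4(C_4)=3$. The remaining vertices, if any, carry a single fixed matching.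
\end{proof}

\section{A kernel from roots of unity and the rank bound}\label{sec:rank}

The condition that $m\cup m'$ contains a $4$-cycle does not say where the cycle is, and we need a function of the pair $(m,m')$ that detects it wherever it lies and is still a bilinear pairing of a vector depending on $m$ with a vector depending on $m'$. Lemma~\ref{lem:comp}(ii) provides the link: being a union of components is the conjunction of a condition on $m$ alone and a condition on $m'$ alone.

Let $\mathcal E$ be the set of subsets of $[2n]$ of even size. For a perfect matching $m$ define $x_m\in\mathbb C^{\mathcal E}$ by $x_m(S)=1$ if $S$ is $m$-closed and $x_m(S)=0$ otherwise. For $\zeta\in\mathbb C\setminus\{0\}$ put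
\[
K_\zeta(m,m')=\sum_{S\in\mathcal E}\zeta^{|S|/2}\,x_m(S)\,x_{m'}(S).
\]

\begin{example}\label{ex:k4}
Let $n=2$, with matchings $m_1=12|34$, $m_2=13|24$, $m_3=14|23$. The $m_1$-closed sets are $\emptyset$, $12$, $34$, $1234$, so $K_\zeta(m_1,m_1)=1+2\zeta+\zeta^2=(1+\zeta)^2$. The only sets closed under both $m_1$ and $m_2$ are $\emptyset$ and $1234$, so $K_\zeta(m_1,m_2)=1+\zeta^2$. This vanishes for $\zeta=i=\sqrt{-1}$, while $(1+i)^2=2i\neq0$. So the matrix $(K_i(m_j,m_k))$ is $2i$ times the identity, and $x_{m_1},x_{m_2},x_{m_3}$ are linearly independent. Their coordinates are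
\[
\begin{array}{c|cccccccc}
 & \emptyset & 12 & 13 & 14 & 23 & 24 & 34 & 1234\\ \hline
x_{m_1} & 1&1&0&0&0&0&1&1\\
x_{m_2} & 1&0&1&0&0&1&0&1\\
x_{m_3} & 1&0&0&1&1&0&0&1
\end{array}
\]
The columns of complementary sets agree, so at most $4$ columns are distinct; this is the bound of Theorem~\ref{thm:four}. There is one more relation: the column of $\emptyset$ is the sum of the columns of $12$, $13$, $14$. It lowers the rank to $3=\frac12\binom42$, the bound of Theorem~\ref{thm:all}.
\end{example}

\begin{lemma}\label{lem:kernel}
If the components of $m\cup m'$ have half-sizes $l_1,\dots,l_r$, then $K_\zeta(m,m')=\prod_{j=1}^r(1+\zeta^{l_j})$.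
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:comp}(ii) the sum defining $K_\zeta(m,m')$ runs over the unions of components. The union of the components with indices in $J\subseteq[r]$ has $2\sum_{j\in J}l_j$ elements and contributes $\prod_{j\in J}\zeta^{l_j}$. Apply \eqref{eq:prod}.
\end{proof}

\begin{lemma}\label{lem:rank}
Let $d\ge2$ and let $F$ be a family as in Theorem~\ref{thm:all}. Let $X$ be the matrix with rows $x_m$, $m\in F$. Then $|F|\le\operatorname{rank}X$.
\end{lemma}

\begin{proof}
Take $\zeta=e^{\pi i/d}$. Then $\zeta^l=e^{\pi il/d}$ equals $-1$ exactly when $l$ is an odd multiple of $d$. For distinct $m,m'\in F$, some component of $m\cup m'$ has such a half-size by Lemma~\ref{lem:comp}(i), so $K_\zeta(m,m')=0$ by Lemma~\ref{lem:kernel}. On the diagonal, $K_\zeta(m,m)=(1+\zeta)^n$, which is nonzero because $d\ge2$ gives $\zeta\ne-1$. So the matrix $(K_\zeta(m,m'))_{m,m'\in F}$ has rank $|F|$. By definition it equals $XDX^T$, where $D$ is the diagonal matrix with entries $\zeta^{|S|/2}$, and the rank of a product is at most the rank of each factor.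
\end{proof}

The hypothesis $d\ge2$ is used only for the diagonal. For $d=1$, which would include common edges, $\zeta=-1$ and the diagonal vanishes as well; the matchings through a fixed edge show that no exponential bound can hold there.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
A pairwise $C_4$-creating family $F$ satisfies the hypothesis of Lemma~\ref{lem:rank} with $d=2$, where $\zeta=i$. The matrix $X$ has $|\mathcal E|=2^{2n-1}$ columns. A set is $m$-closed if and only if its complement is, so the columns of $S$ and $[2n]\setminus S$ coincide, and $S\ne[2n]\setminus S$. Hence $X$ has at most $2^{2n-2}$ distinct columns, and $|F|\le\operatorname{rank}X\le4^{n-1}$.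
\end{proof}

To improve the count we look for a smaller set of vectors whose span contains every $x_m$. The value $x_m(S)$ is a product over the edges $uv$ of $m$ of the indicator that $u$ and $v$ are both in $S$ or both outside $S$. This indicator splits into two terms that treat the endpoints in opposite ways: for $s,t\in\{0,1\}$,
\begin{equation}\label{eq:split}
\frac{i^{\,s-t}+i^{\,t-s}}{2}=\begin{cases}1,& s=t,\\ 0,& s\ne t,\end{cases}
\end{equation}
since $i+i^{-1}=0$. (In the language of tensors: with $f_\pm=(e_0\pm ie_1)/\sqrt2$ in $\mathbb C^2$ one has $e_0\otimes e_0+e_1\otimes e_1=f_+\otimes f_-+f_-\otimes f_+$.) Expanding the product chooses one endpoint of each edge, and the resulting term depends only on the set of chosen endpoints, which always has exactly $n$ elements.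

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $P\subseteq[2n]$ with $|P|=n$, write $P^c=[2n]\setminus P$ and define $f_P\in\mathbb C^{\mathcal E}$ by
\[
f_P(S)=2^{-n}\,i^{\,|S\cap P|-|S\cap P^c|}.
\]
Call $P$ a \emph{transversal} of $m$ if it contains exactly one endpoint of each edge of $m$. Fix $S\in\mathcal E$, and let $s_v=1$ for $v\in S$ and $s_v=0$ otherwise. By \eqref{eq:split},
\[
x_m(S)=\prod_{uv\in m}\frac{i^{\,s_u-s_v}+i^{\,s_v-s_u}}{2}.
\]
A term of the expansion selects in each edge the endpoint whose exponent has the positive sign. These endpoints form a transversal $P$, each transversal arises once, and the term is $2^{-n}$ times $i$ to the power $\sum_{u\in P}s_u-\sum_{v\in P^c}s_v$, which is $f_P(S)$. Hence $x_m$ is the sum of $f_P$ over all transversals $P$ of $m$. The complement of a transversal is a transversal, so $x_m$ is a sum of vectors $f_P+f_{P^c}$ with $|P|=n$. There are $\frac12\binom{2n}{n}$ unordered pairs $\{P,P^c\}$, so all $x_m$ lie in a space of dimension at most $\frac12\binom{2n}{n}$, and Lemma~\ref{lem:rank} gives $|F|\le\frac12\binom{2n}{n}$.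

For the last statement take $d=l$; the bound $\binom{2n}{n}\le 2^{2n}$ gives the strict inequality, and the lower bound is in Lemma~\ref{lem:product}.
\end{proof}

\section{Signed vectors for permutations}\label{sec:perm}

Since $\binom{2n}{n}\ge4^n/(2n+1)$, the dimension bound of Section~\ref{sec:rank} still has base $4$. A rank argument uses only that the vectors are independent. If they are orthogonal for a real inner product, one can use more: a fixed vector cannot have a large projection on many orthogonal directions. In a real inner product the coordinates carry positive weights, so the cancellation must now come from signs in the vectors themselves. The sign of a permutation is the natural source, because a cycle of length $l$ has sign $(-1)^{l-1}$. We begin with permutations, where the construction has no parameter.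

Let $A,B$ be sets of $k$ positive integers each, let $\alpha:[k]\to A$ and $\beta:[k]\to B$ be the increasing bijections, and for a bijection $\varphi:A\to B$ let $\operatorname{sgn}\varphi$ be the sign of the permutation $\beta^{-1}\varphi\alpha$ of $[k]$. For $k\le1$ the sign is $1$. For $A=B$ this is the usual sign of a permutation of $A$, the product of $(-1)^{l-1}$ over its cycles, where $l$ is the length of the cycle. For two bijections $\varphi,\psi:A\to B$,
\begin{equation}\label{eq:sign}
\operatorname{sgn}\varphi\,\operatorname{sgn}\psi=\operatorname{sgn}\bigl((\beta^{-1}\psi\alpha)^{-1}(\beta^{-1}\varphi\alpha)\bigr)=\operatorname{sgn}(\alpha^{-1}\psi^{-1}\varphi\alpha)=\operatorname{sgn}(\psi^{-1}\varphi).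
\end{equation}
So the ordering of $A$ and $B$ disappears from products. In particular, $\operatorname{sgn}(\varphi\tau)=-\operatorname{sgn}\varphi$ when $\tau$ is a transposition of two elements of $A$.

For $\pi\in S_n$ define a real vector $T_\pi$, indexed by the pairs $(I,J)$ of subsets of $[n]$ with $|I|=|J|$, by $T_\pi(I,J)=\operatorname{sgn}(\pi|_I:I\to J)$ if $\pi(I)=J$ and $T_\pi(I,J)=0$ otherwise. These numbers are the minors of the permutation matrix of $\pi$.

\begin{example}
For $n=2$, with $\tau$ the transposition and $W$ the average of the two vectors:
\[
\begin{array}{c|cccccc}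
 & (\emptyset,\emptyset) & (1,1) & (1,2) & (2,1) & (2,2) & (12,12)\\ \hline
T_{\mathrm{id}} & 1&1&0&0&1&1\\
T_{\tau} & 1&0&1&1&0&-1\\
W & 1&\frac12&\frac12&\frac12&\frac12&0
\end{array}
\]
The first and last coordinates cancel in $\langle T_{\mathrm{id}},T_\tau\rangle=1-1=0$. Both vectors have squared norm $4$, and $\|W\|^2=\langle W,T_{\mathrm{id}}\rangle=\langle W,T_\tau\rangle=2$.
\end{example}

\begin{lemma}\label{lem:permip}
If the cycles of $\sigma^{-1}\pi$ have lengths $l_1,\dots,l_r$, then $\langle T_\pi,T_\sigma\rangle=\prod_{j=1}^r\bigl(1+(-1)^{l_j-1}\bigr)$. In particular, $\|T_\pi\|^2=2^n$, and $\langle T_\pi,T_\sigma\rangle=0$ if $\sigma^{-1}\pi$ has a cycle of even length.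
\end{lemma}

\begin{proof}
The pair $(I,J)$ contributes if and only if $\pi(I)=J=\sigma(I)$. This happens exactly when $\sigma^{-1}\pi(I)=I$, so that $I$ is a union of cycles of $\sigma^{-1}\pi$, and $J=\pi(I)$. By \eqref{eq:sign} the contribution is the sign of $\sigma^{-1}\pi$ on $I$, the product of $(-1)^{l_j-1}$ over the cycles in $I$. Apply \eqref{eq:prod}.
\end{proof}

Recall Bessel's inequality: if $u_1,\dots,u_r$ are orthonormal vectors in a real inner product space, then $\sum_j\langle U,u_j\rangle^2\le\|U\|^2$ for every vector $U$, with equality if and only if $U=\sum_j\langle U,u_j\rangle u_j$. A first application already gives an exponential bound. Let $U$ be the unit vector in the coordinate $(\emptyset,\emptyset)$. Then $\langle U,T_\pi\rangle=1$ for all $\pi$, and for a family $F$ as in Theorem~\ref{thm:perm} the orthonormal vectors $2^{-n/2}T_\pi$ give $|F|\,2^{-n}\le1$. The dimension of the space, $\sum_k\binom nk^2=\binom{2n}{n}$, is exponentially larger than this bound. A shorter test vector $U$ with $\langle U,T_\pi\rangle=1$ for all $\pi$ gives a better bound. Averaging this condition over $\pi$ gives $\langle U,W\rangle=1$ for the average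 $W$ of all $T_\pi$, so $\|U\|\ge1/\|W\|$ by the Cauchy--Schwarz inequality, with equality only for a multiple of $W$. This singles out $W$ as the vector to test against.

\begin{lemma}\label{lem:bessel}
Let $(T_x)_{x\in\Omega}$ be a finite nonempty family of vectors in a real inner product space with $\|T_x\|^2=N>0$ for all $x$. Let $W=|\Omega|^{-1}\sum_{x\in\Omega}T_x$, and suppose that $W\neq0$ and that $\langle W,T_x\rangle$ does not depend on $x$. If $F\subseteq\Omega$ and the vectors $T_x$, $x\in F$, are pairwise orthogonal, then $|F|\le N/\|W\|^2$. If equality holds, then $W=(\|W\|^2/N)\sum_{x\in F}T_x$.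
\end{lemma}

\begin{proof}
Let $\kappa$ be the common value of $\langle W,T_x\rangle$. Averaging over $x\in\Omega$ gives $\kappa=\|W\|^2>0$. Bessel's inequality for $W$ and the vectors $T_x/\sqrt N$, $x\in F$, reads $|F|\,\kappa^2/N\le\kappa$, and its equality case reads $W=\sum_{x\in F}(\kappa/N)\,T_x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}(a)]
Let $W=\frac1{n!}\sum_{\sigma\in S_n}T_\sigma$. By Lemma~\ref{lem:permip}, $\langle T_\pi,T_\sigma\rangle=g(\sigma^{-1}\pi)$ for a function $g$ on $S_n$. As $\sigma$ runs over $S_n$ so does $\sigma^{-1}\pi$, hence $\langle W,T_\pi\rangle$ is the average of $g$ and does not depend on $\pi$. The coordinates of $W$ are as follows. First, $W(\emptyset,\emptyset)=1$. Second, $W(\{i\},\{j\})=1/n$, the proportion of $\sigma$ with $\sigma(i)=j$, for each of the $n^2$ pairs $(i,j)$. Third, if $|I|=|J|\ge2$, let $\tau$ be a transposition of two elements of $I$; the map $\sigma\mapsto\sigma\tau$ is an involution on $\{\sigma:\sigma(I)=J\}$ that reverses the sign of $T_\sigma(I,J)$, so $W(I,J)=0$. Thus $\|W\|^2=1+n^2/n^2=2$. The vectors $T_\pi$, $\pi\in F$, are pairwise orthogonal by Lemma~\ref{lem:permip},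 and Lemma~\ref{lem:bessel} with $N=2^n$ gives $|F|\le2^{n-1}$. A pairwise reversing family is such an $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}(b)]
Suppose that $|F|=2^{n-1}$. By the equality case of Lemma~\ref{lem:bessel}, $W=2^{1-n}\sum_{\pi\in F}T_\pi$. In the coordinate $(\{i\},\{j\})$ this says
\[
\frac1n=2^{1-n}\,\bigl|\{\pi\in F:\pi(i)=j\}\bigr|.
\]
So $n$ divides $2^{n-1}$, and $n$ is a power of $2$.

Conversely, let $n=2^k$. The exponent of $2$ in $n!$ is $\sum_{j\ge1}\lfloor n/2^j\rfloor=2^{k-1}+\dots+2+1=n-1$. By Sylow's theorem, a finite group whose order is divisible by a prime power $p^a$ but not by $p^{a+1}$ has a subgroup of order $p^a$; so $S_n$ has a subgroup $H$ of order $2^{n-1}$. For distinct $\pi,\sigma\in H$, the element $\sigma^{-1}\pi\in H$ is not the identity. Its order divides $|H|$ and each of its cycle lengths divides its order, so the cycle lengths are powers of $2$, not all equal to $1$, and one of them is even. Take $F=H$.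
\end{proof}

Part (b) concerns the condition on even cycles and makes no claim about $RP(n)$: a permutation with an even cycle need not have a cycle of length $2$, as the $4$-cycle in $S_4$ shows.

\section{From permutations to matchings}\label{sec:cross}

A permutation of $[n]$ is a perfect matching between two copies of $[n]$. A family of perfect matchings of $K_{2n}$ need not respect a common bipartition, but a random bipartition is respected by an exponentially small, and exactly computable, proportion of the family.

Let $P\subseteq[2n]$ with $|P|=n$, and fix bijections $\alpha:[n]\to P$ and $\beta:[n]\to P^c$. A matching $m$ \emph{crosses} $P$ if $P$ is a transversal of $m$; then $\pi_m=\beta^{-1}m\alpha$ is a permutation of $[n]$, and it determines $m$. If $m$ and $m'$ both cross $P$, then $\pi_{m'}^{-1}\pi_m=\alpha^{-1}m'm\alpha$. Every edge of $m\cup m'$ joins $P$ to $P^c$, so Lemma~\ref{lem:comp}(iii) shows that the cycle lengths of $\pi_{m'}^{-1}\pi_m$ are the half-sizes of the components of $m\cup m'$.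

\begin{proof}[Proof of Theorem~\ref{thm:perm}(c)]
Let $G$ be such a family. For each $P$, a cycle of length $4t$ in the union of two members of $G$ that cross $P$ yields a cycle of even length $2t$ in $\pi_{m'}^{-1}\pi_m$. So by part (a) at most $2^{n-1}$ members of $G$ cross $P$. Now choose $P$ uniformly among the $n$-element subsets of $[2n]$. A matching has $2^n$ transversals, so it crosses $P$ with probability $2^n/\binom{2n}{n}$. The expected number of crossing members is $|G|\,2^n/\binom{2n}{n}\le2^{n-1}$, which is the claim.
\end{proof}

\begin{remark}
The same correspondence, with cycles of length $4$ and $2$, gives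
\[
RP(n)\le M_{2n}(C_4)\le2^{-n}\tbinom{2n}{n}RP(n)\le 2^nRP(n):
\]
for the first inequality turn reversing permutations into matchings that cross a fixed $P$, and for the second replace $2^{n-1}$ by $RP(n)$ in the proof above. This is the equivalence of the two forms of the conjecture.
\end{remark}

\begin{remark}
For even $d$ every odd multiple $l$ of $d$ is even, so the first statement of Theorem~\ref{thm:all} for even $d$ also follows from Theorem~\ref{thm:perm}(c). For odd $d\ge3$ the half-sizes in question are odd, the factor $1+(-1)^{l-1}$ equals $2$, and signs of permutations give no cancellation; there the root of unity is needed.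
\end{remark}

\section{Weighted signed vectors for matchings}\label{sec:weighted}

The random bipartition multiplies the bound $2^{n-1}$ by $2^{-n}\binom{2n}{n}$. To avoid this loss we define signed vectors for matchings directly, and let each coordinate carry its own partial bipartition $(A,B)$. One new feature appears. A component of $m\cup m'$ can be split between $A$ and $B$ in two ways, so the factor $1+(-1)^{l-1}$ of Lemma~\ref{lem:permip} would become $1+2(-1)^{l-1}$, which is never zero. A weight depending on $|A|$ restores the cancellation, but only for one value of $l$.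

Let $y>0$. For a perfect matching $m$ define a real vector $T_m$, indexed by the ordered pairs $(A,B)$ of disjoint subsets of $[2n]$ with $|A|=|B|$, including $(\emptyset,\emptyset)$, by
\[
T_m(A,B)=\begin{cases}y^{|A|/2}\operatorname{sgn}(m|_A:A\to B),& m(A)=B,\\ 0,&\text{otherwise.}\end{cases}
\]

\begin{example}
Take $m_1=12|34$ and $m_2=13|24$ as in Example~\ref{ex:k4}; their union is the cycle $1,2,4,3$. Apart from $(\emptyset,\emptyset)$, the pairs $(A,B)$ with $m_1(A)=m_2(A)=B$ are $(14,23)$ and $(23,14)$. On $A=\{1,4\}$ the matching $m_1$ acts by $1\mapsto2$, $4\mapsto3$, with sign $+1$, and $m_2$ acts by $1\mapsto3$, $4\mapsto2$, with sign $-1$. On $A=\{2,3\}$ the matching $m_1$ acts by $2\mapsto1$, $3\mapsto4$, with sign $+1$, and $m_2$ acts by $2\mapsto4$, $3\mapsto1$, with sign $-1$. Hence $\langle T_{m_1},T_{m_2}\rangle=1-2y^2$, and orthogonality forces $y=1/\sqrt2$.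
\end{example}

\begin{lemma}\label{lem:matchip}
If the components of $m\cup m'$ have half-sizes $l_1,\dots,l_r$, then
\[
\langle T_m,T_{m'}\rangle=\prod_{j=1}^r\bigl(1+2(-1)^{l_j-1}y^{l_j}\bigr).
\]
In particular, $\|T_m\|^2=(1+2y)^n$.
\end{lemma}

\begin{proof}
The pair $(A,B)$ contributes if and only if $m(A)=m'(A)=B$. In that case $A\cup B$ is closed under $m$ and $m'$, so it is a union of components by Lemma~\ref{lem:comp}(ii), and every edge in these components joins $A$ to $B$. Conversely, a set $J\subseteq[r]$ of components together with one of the two partitions of Lemma~\ref{lem:comp}(iii) for each of them gives such a pair $(A,B)$. Let $\varphi=m|_A$ and $\psi=m'|_A$, both from $A$ to $B$. Since $m'$ is its own inverse, $\psi^{-1}\varphi$ is the map $v\mapsto m'(m(v))$ on $A$, and by Lemma~\ref{lem:comp}(iii) it has one cycle of length $l_j$ for each $j\in J$. Also $|A|=\sum_{j\in J}l_j$. By \eqref{eq:sign} the contribution of $(A,B)$ is $y^{|A|}\operatorname{sgn}(\psi^{-1}\varphi)=\prod_{j\in J}(-1)^{l_j-1}y^{l_j}$. Each $J$ arises from $2^{|J|}$ pairs, and \eqref{eq:prod} with $w_j=2(-1)^{l_j-1}y^{l_j}$ gives the formula.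
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $l$ be even, $y=2^{-1/l}$, and let $F$ be a pairwise $C_{2l}$-creating family. A component of half-size $l$ has the factor $1-2y^l=0$ in Lemma~\ref{lem:matchip}; this is the only place where the parity of $l$ and the value of $y$ are used. So the vectors $T_m$, $m\in F$, are pairwise orthogonal.

Let $W$ be the average of $T_{m'}$ over all $(2n-1)!!$ perfect matchings $m'$. We check that $\langle W,T_m\rangle$ does not depend on $m$. Relabeling the vertices by a permutation $g$ of $[2n]$ turns $m$ into the matching $gmg^{-1}$; it permutes the set of all matchings, and any matching can be carried to any other in this way. Relabeling both $m$ and $m'$ by $g$ preserves the half-sizes of the components of the union, hence $\langle T_m,T_{m'}\rangle$ by Lemma~\ref{lem:matchip}. Averaging over $m'$ gives $\langle W,T_{gmg^{-1}}\rangle=\langle W,T_m\rangle$.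

The coordinates of $W$ are as follows. First, $W(\emptyset,\emptyset)=1$. Second, for each of the $2n(2n-1)$ ordered pairs of distinct vertices $a,b$, a proportion $1/(2n-1)$ of all matchings contains the edge $ab$, so $W(\{a\},\{b\})=y^{1/2}/(2n-1)$. Third, let $|A|=|B|\ge2$ and let $\tau$ be the transposition of two elements of $A$. If $m'(A)=B$, then for $v\in A$ we have $\tau m'\tau(v)=m'(\tau(v))$, because $m'(\tau(v))\in B$ and $\tau$ fixes $B$ pointwise. So $m'\mapsto\tau m'\tau$ is an involution on $\{m':m'(A)=B\}$ that replaces $m'|_A$ by $m'|_A\,\tau$ and reverses the sign of $T_{m'}(A,B)$. Hence $W(A,B)=0$. Altogether,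
\[
\|W\|^2=1+2n(2n-1)\frac{y}{(2n-1)^2}=1+\frac{2n}{2n-1}\,y,
\]
and Lemma~\ref{lem:bessel} with $N=(1+2y)^n$ gives the first bound.

For $l=2$ we have $2y=\sqrt2$, which gives the bound for $C_4$; the inequality that follows it is strict because the denominator exceeds $1$. For $n=1$ the bound is $(1+\sqrt2)/(1+\sqrt2)=1=M_2(C_4)$. For $n=2$ it is $(3+2\sqrt2)/(1+\frac{2\sqrt2}{3})=3=M_4(C_4)$.
\end{proof}

For odd $l$ the factor $1+2y^l$ is positive for every $y>0$, so these vectors are not made orthogonal by a component of half-size $l$. For even $l'\ne l$ the factor $1-2y^{l'}$ is nonzero at $y=2^{-1/l}$, so, unlike Theorem~\ref{thm:perm}(c), this proof does not allow the cycle length to vary with the pair.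

\begin{proof}[Proof of Corollary~\ref{cor:limit}]
The bound $M_{2n}(C_4)\ge3^{\lfloor n/2\rfloor}$ is in Lemma~\ref{lem:product}. Fekete's lemma states that if a real sequence satisfies $a_{p+q}\ge a_p+a_q$ for all $p,q\ge1$, then $\lim_n a_n/n$ exists and equals $\sup_n a_n/n$, possibly $+\infty$. By Lemma~\ref{lem:product} it applies to $a_n=\log M_{2n}(C_4)$. The supremum is at least $a_2/2=\log\sqrt3$, and it is at most $\log(1+\sqrt2)$ by Theorem~\ref{thm:sharp}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HS}
Gergely Harcos, Daniel Solt\'esz,
\emph{New bounds on even cycle creating Hamiltonian paths using expander graphs},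
arXiv:1904.04601 (2019).

\end{thebibliography}
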